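\title{Large prime factors and the divergence of averages of multiplicative functions along binary forms}

\begin{abstract}
Let $P\in\mathbb{Z}[x,y]$ be a homogeneous polynomial with positive values on pairs of positive integers. We show that the averages of a bounded completely multiplicative function $f$ over the values $P(m,n)$, $1\le m,n\le N$, need not converge as $N\to\infty$, even in modulus. A counterexample with values in $\{0,1\}$, and one with values on the unit circle, exists whenever $P$ has an irreducible factor of degree $d\ge 3$; for $m^3+2n^3$ there is one with values in $\{-1,1\}$. The reason is that, for every $K$, a proportion at least $1-2/d-o(1)$ of the values of such a factor have a prime divisor larger than $KN^2$. When all irreducible factors of $P$ have degree at most $2$, we prove convergence for functions close to $\chi(n)n^{it}$, so that for functions with $\sum_p|1-f(p)|/p<\infty$ the degree threshold $3$ is exact.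
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{N}$ be the set of positive integers. A function $f\colon\mathbb{N}\to\mathbb{C}$ is \emph{completely multiplicative} if $f(1)=1$ and $f(mn)=f(m)f(n)$ for all $m,n\in\mathbb{N}$. Such a function is determined by its values at the primes, which can be prescribed freely. Since $f(n^k)=f(n)^k$, it is bounded if and only if $|f|\le1$.

Throughout, $P\in\mathbb{Z}[x,y]$ is a homogeneous polynomial (a \emph{form}) of degree $D\ge1$ with $P(m,n)\in\mathbb{N}$ for all $m,n\in\mathbb{N}$. We write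
\[
B_N=\{1,\dots,N\}^2,\qquad \mathbb{E}_N(f)=\frac1{N^2}\sum_{v\in B_N}f(P(v)).
\]
The following question comes from the paper of Frantzikinakis and Host \cite{FH}.

\begin{quote}
Let $f$ be a bounded completely multiplicative function. If $f$ is real valued, does $\mathbb{E}_N(f)$ converge as $N\to\infty$? If $f$ is complex valued, does $|\mathbb{E}_N(f)|$ converge?
\end{quote}

The simplest cases explain the form of the question. If $f$ is a Dirichlet character modulo $q$, then $f(P(v))$ depends only on $v$ modulo $q$, and $\mathbb{E}_N(f)$ converges. If $f(n)=n^{it}$ with $t\in\mathbb{R}\setminus\{0\}$ and $P(x,y)=x$, then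
\[
\mathbb{E}_N(f)=N^{it}\cdot\frac1N\sum_{m\le N}\Big(\frac mN\Big)^{it}=N^{it}\Big(\int_0^1u^{it}\,du+o(1)\Big)=\frac{N^{it}}{1+it}+o(1).
\]
Here the averages rotate forever, but their modulus converges. This is why one passes to the modulus for complex $f$; the function $n^{it}$ is not real valued, so for real $f$ one asks for convergence itself.

A third case suggests the answer yes more strongly. Let $A$ be a set of primes with $\sum_{p\in A}1/p<\infty$, and let $f(p)=0$ for $p\in A$ and $f(p)=1$ otherwise. Then $\mathbb{E}_N(f)$ is the proportion of $v\in B_N$ for which $P(v)$ has no prime factor in $A$. With finitely many exceptions, a prime $p$ divides $P(v)$ for a set of $v$ of density at most $D/p$. One therefore expects the primes of $A$ beyond $z$ to affect a proportion at most $D\sum_{p\in A,\,p>z}1/p$ of the points, which is small, while the finitely many primes up to $z$ impose a periodic condition. This would give convergence to a product of local densities. Nevertheless, both answers are no, and already for functions of this last kind.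

By Gauss's lemma we can write
\begin{equation}\label{eq:factor}
P=c\prod_iP_i^{e_i},
\end{equation}
where $c\in\mathbb{Z}\setminus\{0\}$ and the $P_i\in\mathbb{Z}[x,y]$ are primitive forms (the coefficients of each have no common divisor), irreducible over $\mathbb{Q}$ and pairwise non-proportional. No $P_i$ vanishes at a point of $\mathbb{N}^2$. The letter $p$ always denotes a prime, and $\nu_p$ is the $p$-adic valuation.

\begin{theorem}\label{thm:div}
Suppose that $P$ has an irreducible factor $Q=P_i$ of degree $d\ge3$, and let $0<\varepsilon\le1$. There is a completely multiplicative function $f$ with $\sum_p|1-f(p)|/p<\infty$ and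
\[
\limsup_{N\to\infty}|\mathbb{E}_N(f)|\ge1-\varepsilon,\qquad \liminf_{N\to\infty}|\mathbb{E}_N(f)|\le\frac2d\le\frac23 .
\]
Moreover, $f$ can be chosen
\begin{enumerate}
\item[(a)] with values in $\{0,1\}$;
\item[(b)] with values in the unit circle;
\item[(c)] if $d\in\{3,4\}$ and $e_i$ is odd, with values in $\{-1,1\}$.
\end{enumerate}
\end{theorem}

For $\varepsilon<1/3$, neither $\mathbb{E}_N(f)$ nor $|\mathbb{E}_N(f)|$ converges. The form $x^3+2y^3$ is positive on $\mathbb{N}^2$ and irreducible by Eisenstein's criterion at $2$, so all three parts apply to it, and both questions have a negative answer.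

For forms with factors of low degree the expected convergence does hold, for functions close to the examples $\chi(n)$ and $n^{it}$ above. We write $\mu_p$ for the Haar probability measure on $\mathbb{Z}_p^2$, where $\mathbb{Z}_p$ is the ring of $p$-adic integers; it gives mass $p^{-2a}$ to each residue class modulo $p^a$.

\begin{theorem}\label{thm:conv}
Suppose that all irreducible factors of $P$ have degree at most $2$. Let $f$ be completely multiplicative with $|f|\le1$, and let $\chi$ be a Dirichlet character modulo $q$ and $t\in\mathbb{R}$ with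
\[
\sum_p\frac{|f(p)-\chi(p)p^{it}|}p<\infty .
\]
Then $N^{-iDt}\,\mathbb{E}_N(f)$ converges. Hence $|\mathbb{E}_N(f)|$ converges, and $\mathbb{E}_N(f)$ converges if $t=0$. If $\chi=1$ and $t=0$, the limit is
\[
\lim_{z\to\infty}\ \prod_{p\le z}\ \int_{\mathbb{Z}_p^2}f(p)^{\nu_p(P(x))}\,d\mu_p(x)\qquad(\text{with }0^0=1).
\]
\end{theorem}

For example, if $P(x,y)=x$, the set $\{\nu_p(P)=j\}$ has measure $(1-1/p)p^{-j}$, and the local factor is $(1-1/p)(1-f(p)/p)^{-1}$.

\begin{corollary}\label{cor:class}
The following are equivalent:
\begin{enumerate}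
\item[(1)] $P$ has no irreducible factor of degree at least $3$;
\item[(2)] $\mathbb{E}_N(f)$ converges for every real completely multiplicative $f$ with $|f|\le1$ and $\sum_p|1-f(p)|/p<\infty$;
\item[(3)] $|\mathbb{E}_N(f)|$ converges for every complex completely multiplicative $f$ with $|f|\le1$ and $\sum_p|1-f(p)|/p<\infty$.
\end{enumerate}
\end{corollary}

\begin{proof}
Theorem~\ref{thm:conv} with $\chi=1$ and $t=0$ shows that (1) implies (2) and (3). If (1) fails, the function of Theorem~\ref{thm:div}(a) with $\varepsilon<1/3$ violates both (2) and (3).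
\end{proof}

We make no claim about forms with all factors of degree at most $2$ and functions $f$ that do not satisfy the hypothesis of Theorem~\ref{thm:conv}.

Besides the facts recalled where they are needed, we use Chebyshev's bounds $\vartheta(x)=\sum_{p\le x}\log p=O(x)$ and $\pi(x)=O(x/\log x)$, and the inequality
\begin{equation}\label{eq:telescope}
\Big|\prod_la_l-\prod_lb_l\Big|\le\sum_l|a_l-b_l|\qquad(|a_l|,|b_l|\le1),
\end{equation}
which follows by replacing one factor at a time.

\section{Primes larger than the number of points}\label{sec:idea}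

The density $D/p$ in the heuristic above describes boxes $B_N$ with $N$ large in terms of $p$. In a fixed box the situation is different: $B_N$ has $N^2$ points, so a prime that divides a single value $P(v)$ already affects a proportion $1/N^2$ of them. If $p>KN^2$, this is more than $K$ times $1/p$. Suppose that a positive proportion of the values on $B_N$ have a prime factor larger than $KN^2$. The set of all such primes has $O(N^2)$ elements, so its sum of reciprocals is $O(1/K)$. Changing $f$ on this set moves $\mathbb{E}_N(f)$ by a fixed amount and moves $\mathbb{E}_M(f)$, for $M$ much larger than $N$, by $O(1/K)$. Repeating this along a sparse sequence of scales, with $K$ growing geometrically, produces oscillation.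

\begin{example}\label{ex:small}
For $P=x^3+2y^3$ the values on $B_3$ are $3,10,29$; $17,24,43$; $55,62,81$. Five of the nine have a prime factor larger than $9$, namely one of $A=\{11,17,29,31,43\}$. Let $f(p)=0$ for $p\in A$ and $f(p)=1$ otherwise. Then $\mathbb{E}_3(f)=4/9$. On the other hand, if $x^3+2\equiv0\pmod p$ has $r\ge1$ roots, then $p\mid P(v)$ has density $(r(p-1)+1)/p^2\le r/p$. Here $r=1$ for $p=11,17,29$, where cubing is a bijection because $p\equiv2\pmod3$, and $r\le3$ for $p=31,43$. Hence $\lim_N\mathbb{E}_N(f)\ge1-\big(\frac1{11}+\frac1{17}+\frac1{29}+\frac3{31}+\frac3{43}\big)>0.64$.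
\end{example}

A factor of degree at most $2$ has values $O(N^2)$ on $B_N$, so for large $K$ it has no prime factor beyond $KN^2$; this is the origin of the threshold. For an irreducible factor of degree $d\ge3$ we must prove that such primes occur often. The method is to count logarithms: a typical value has logarithm $d\log N$, and the primes up to $KN^2$ supply on average only $2\log N$ of it. The argument is fully visible in one variable, where there are $N$ points, the critical size of a prime is $N$, and the first interesting degree is $2$.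

\begin{example}\label{ex:model}
Let $K\ge1$, and let $G$ be the set of $n\le N$ such that all prime factors of $n^2+1$ are at most $KN$. We claim that $|G|\le(\frac12+o(1))N$.

Let $r(k)$ be the number of roots of $x^2+1$ modulo $k$. By Hensel's lemma $r(p^j)=r(p)\le2$ for odd $p$, while $r(2)=1$ and $r(2^j)=0$ for $j\geq 2$. Each residue class modulo $k$ has at most $N/k+1$ elements in $\{1,\dots,N\}$, so
\[
\sum_{n\in G}\log(n^2+1)\le\sum_{p\le KN}\log p\sum_{\substack{j\ge1\\ p^j\le N^2+1}}r(p^j)\Big(\frac N{p^j}+1\Big).
\]
The terms with $j=1$ give at most $N\sum_{p\le KN}r(p)\frac{\log p}p+2\vartheta(KN)$. Lemma~\ref{lem:rho} below, applied to $x^2+y^2$, says that $r(p)$ is at most $1$ on average and bounds this by $(1+o(1))N\log N$. The terms with $j\ge2$ have $p\le N$, and each $p$ admits at most $\log(N^2+1)/\log p$ values of $j$, so they give at most $2N\sum_p\frac{\log p}{p(p-1)}+2\pi(N)\log(N^2+1)=O(N)$. The left side is at least $(|G|-N/\log N)\cdot2\log(N/\log N)$. Comparing the two sides proves the claim.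
\end{example}

The constant $\frac12$ is the number of variables divided by the degree, and it becomes $2/d$ for binary forms. What made the example easy is the error term: one point per residue class. In two variables the solutions of $p\mid Q(v)$ form lattices of index $p$, and the elementary count has error $N$ per lattice. Summed with weight $\log p$ over $p\le KN^2$, this is of order $N^3$, against a main term $N^2\log N$. The next section recovers a bounded error for most lattices and shows that the others are rare.

\section{Lattices attached to a form}\label{sec:lattices}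

\subsection{Lattice points in a box}
By a lattice we mean a subgroup $\Lambda\subset\mathbb{Z}^2$ of finite index. We write $|w|$ for the Euclidean length and $\lambda_1(\Lambda)$ for the length of a shortest nonzero vector. The error in counting points of $\Lambda$ in $B_N$ is governed by $\lambda_1$: a lattice with a short vector can place about $N/\lambda_1$ points on one line, however large its index.

\begin{lemma}\label{lem:count}
If $\Lambda\subset\mathbb{Z}^2$ has index $k$ and $\lambda_1=\lambda_1(\Lambda)$, then
\[
\#(\Lambda\cap B_N)\le\frac{N^2}k+5\Big(\frac N{\lambda_1}+1\Big).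
\]
\end{lemma}

\begin{proof}
Let $v_1$ be a shortest nonzero vector. It is not a proper multiple of another vector of $\Lambda$, so it belongs to a basis $v_1,v_2$, and after subtracting a multiple of $v_1$ from $v_2$ we have $|v_1\cdot v_2|\le|v_1|^2/2$. Since $|v_2|\ge|v_1|$, the cosine of the angle between them is at most $\frac12$ in absolute value, so $k=|\det(v_1,v_2)|\ge\frac{\sqrt3}2\lambda_1^2$.

The points of $\Lambda$ lie on lines parallel to $v_1$, at distance $h=k/\lambda_1$ from one another, and are spaced $\lambda_1$ apart on each line. Let $L(s)$ be the length of the chord that the line parallel to $v_1$ at offset $s$ cuts from the square $[0,N]^2$, and let $s_j$ be the offsets of the lattice lines that meet the square. The square has diameter $\sqrt2N$, so $L\le\sqrt2N$ and there are at most $\sqrt2N/h+1$ such lines. The $j$th line carries at most $L(s_j)/\lambda_1+1$ points. Since the square is convex, $L$ is concave on the interval of offsets of lines meeting it, so $L$ is nondecreasing up to some $s^*$ and nonincreasing afterward. If $s_j\le s^*-h$,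 then $hL(s_j)\le\int_{s_j}^{s_j+h}L$; if $s_j\ge s^*+h$, then $hL(s_j)\le\int_{s_j-h}^{s_j}L$; these intervals do not overlap, and at most two $s_j$ remain. Thus $h\sum_jL(s_j)\le N^2+2\sqrt2hN$. As $h\lambda_1=k$, the count is at most
\[
\frac{N^2}k+\frac{2\sqrt2N}{\lambda_1}+\frac{\sqrt2N\lambda_1}k+1 .
\]
Finally $\lambda_1/k\le2/(\sqrt3\lambda_1)$ and $2\sqrt2+2\sqrt2/\sqrt3<5$.
\end{proof}

\subsection{Divisibility by $p$ and $p^2$}
For the rest of this section $Q\in\mathbb{Z}[x,y]$ is a primitive form of degree $d\ge1$, irreducible over $\mathbb{Q}$ and without zeros in $\mathbb{N}^2$. If $d\ge2$, then $Q(w)\ne0$ for all $w\in\mathbb{Z}^2\setminus\{0\}$, since a rational zero would give a linear factor. Let $C=C_Q\ge1$ be the sum of the absolute values of the coefficients, so that $|Q(w)|\le C\max(|w_1|,|w_2|)^d$.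

A nonzero form of degree $d$ over a field $F$ has at most $d$ zeros in the projective line $\mathbb{P}^1(F)$, the set of lines through the origin in $F^2$. Since $Q$ is primitive, it is nonzero modulo every $p$; let $\rho(p)\le d$ be the number of its zeros in $\mathbb{P}^1(\mathbb{F}_p)$. Let $\Delta=\Delta_Q$ be the absolute value of the discriminant of $Q$, with $\Delta=1$ if $d=1$. Recall that $\Delta$ is a positive integer, because an irreducible form over $\mathbb{Q}$ has no repeated factor over $\mathbb{C}$, and that for $p\nmid\Delta$ all zeros of $Q$ modulo $p$ are simple.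

Homogeneity turns divisibility conditions into lattices. To a zero $(R:1)$ of $Q$ in $\mathbb{P}^1(\mathbb{F}_p)$ attach the lattice $\{(m,n):m\equiv Rn\bmod p\}$, and to the zero $(1:0)$, if it is one, the lattice $\{(m,n):n\equiv0\bmod p\}$. These $\rho(p)$ lattices form the family $\mathcal{L}_1(p)$. Now let $p\nmid\Delta$. By Hensel's lemma, a simple root modulo $p$ of an integer polynomial is the reduction of exactly one root modulo $p^2$. A zero $(R_0:1)$ thus yields a unique $R\equiv R_0\pmod p$ modulo $p^2$ with $p^2\mid Q(R,1)$, and we attach the lattice $\{m\equiv Rn\bmod p^2\}$. The zero $(1:0)$ yields a unique $R\equiv0\pmod p$ modulo $p^2$ with $p^2\mid Q(1,R)$, and we attach $\{n\equiv Rm\bmod p^2\}$. These $\rho(p)$ lattices form the family $\mathcal{L}_2(p)$.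

\begin{lemma}\label{lem:families}
Let $j\in\{1,2\}$, and let $p\nmid\Delta$ if $j=2$.
\begin{enumerate}
\item[(i)] If $p^j\mid Q(v)$, then $v\in p\mathbb{Z}^2$ or $v$ lies in a lattice of $\mathcal{L}_j(p)$.
\item[(ii)] If $w\in\Lambda\in\mathcal{L}_j(p)$, then $p\mid Q(w)$.
\item[(iii)] Each $\Lambda\in\mathcal{L}_j(p)$ has index $p^j$ and at most $N(N/p^j+1)$ points in $B_N$.
\item[(iv)] The set $p\mathbb{Z}^2$ has at most $N^2/p^2$ points in $B_N$, and none if $p>N$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $v=(m,n)$ with $p^j\mid Q(v)$. If $p\nmid n$, let $R\equiv mn^{-1}\pmod{p^j}$; then $Q(v)\equiv n^dQ(R,1)$, so $p^j\mid Q(R,1)$ and $v$ lies in the lattice attached to $(R:1)$. If $p\mid n$ and $p\nmid m$, let $R\equiv nm^{-1}\pmod{p^j}$; then $p\mid R$ and $Q(v)\equiv m^dQ(1,R)$, so $v$ lies in the lattice attached to $(1:0)$. This proves (i), and the same two congruences read backward give (ii). For (iii), fix one coordinate; the other then lies in one residue class modulo $p^j$. Part (iv) holds because the count is $\lfloor N/p\rfloor^2$.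
\end{proof}

The crude count (iii) suffices as long as $p$ is at most a constant times $N$.

\begin{lemma}\label{lem:squares}
For every integer $T\ge\Delta$ and every $C'\ge1$,
\[
\limsup_{N\to\infty}\frac1{N^2}\#\{v\in B_N:\ p^2\mid Q(v)\text{ for some }T<p\le C'N\}\le\frac{d+1}T .
\]
\end{lemma}

\begin{proof}
Primes $p>T$ do not divide $\Delta$. By Lemma~\ref{lem:families} the count is at most
\[
\sum_{T<p\le C'N}\Big(\frac{N^2}{p^2}+d\Big(\frac{N^2}{p^2}+N\Big)\Big)\le(d+1)N^2\sum_{k>T}\frac1{k^2}+dN\pi(C'N),
\]
and $\sum_{k>T}k^{-2}\le1/T$, while $N\pi(C'N)=o(N^2)$.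
\end{proof}

\subsection{Primes beyond $N$}
For $p>N$ we use Lemma~\ref{lem:count} instead. If $\lambda_1(\Lambda)\ge\eta N$, the error is bounded by $10/\eta$, as in one variable. If $\Lambda\in\mathcal{L}_j(p)$ has a shorter vector $w$, then $p$ divides the nonzero integer $Q(w)$. There are only about $\eta^2N^2$ such $w$, and each $Q(w)$ has few large prime factors, so we can sum over $w$ rather than over $p$.

\begin{lemma}\label{lem:large}
Let $d\ge2$, $0<\eta\le1$, $j\in\{1,2\}$ and $N\ge\max(2,C,\Delta)$, and put $c_d=80d(d+1)$. There are numbers $\beta(p)\ge0$, depending on $Q,\eta,j,N$, such that for every prime $p>N$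
\begin{equation}\label{eq:large1}
\#\{v\in B_N:\ p^j\mid Q(v)\}\le\rho(p)\frac{N^2}{p^j}+\frac{10d}\eta+\beta(p),
\end{equation}
and
\begin{equation}\label{eq:large2}
\sum_{p>N}\beta(p)\log p\le c_d\,\eta N^2\log N,\qquad\sum_{p>N}\beta(p)\le c_d\,\eta N^2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $p>N$, so that $p\nmid\Delta$ and $p\mathbb{Z}^2$ misses $B_N$. Call $\Lambda\in\mathcal{L}_j(p)$ \emph{good} if $\lambda_1(\Lambda)\ge\eta N$ and \emph{bad} otherwise. The error term $5(N/\lambda_1+1)$ of Lemma~\ref{lem:count} is at most $10/\eta$ for a good lattice, and at most $10N/\lambda_1$ for a bad one, since then $\lambda_1<N$. So \eqref{eq:large1} follows from Lemma~\ref{lem:families}(i) with $\beta(p)=\sum10N/\lambda_1(\Lambda)$, the sum being over bad $\Lambda\in\mathcal{L}_j(p)$.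

Assign to each bad $\Lambda$ a shortest nonzero vector $w$. Then $0<|w|<\eta N$ and $p\mid Q(w)$ by Lemma~\ref{lem:families}(ii). A pair $(p,w)$ arises from at most $d$ lattices. Because $d\ge2$ we have $Q(w)\ne0$, so $\sum_{p\mid Q(w)}\log p\le\log|Q(w)|\le\log(CN^d)\le(d+1)\log N$. Hence
\[
\sum_{p>N}\beta(p)\log p\le10dN\sum_{0<|w|<\eta N}\frac1{|w|}\sum_{p\mid Q(w)}\log p\le10d(d+1)N\log N\sum_{0<|w|<\eta N}\frac1{|w|}.
\]
There are $8r$ integer vectors with $\max(|w_1|,|w_2|)=r$, each of length at least $r$, so the last sum is at most $\sum_{1\le r<\eta N}8\le8\eta N$. This is the first bound in \eqref{eq:large2}; the second follows from $\log p\ge\log N$.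
\end{proof}

\subsection{Points near the zero set}
Finally, few points are close to the zero set of a form, either $p$-adically or in the usual sense.

\begin{lemma}\label{lem:null}
Let $R\in\mathbb{Z}[x,y]$ be a nonzero form of degree $r\geq 1$.
\begin{enumerate}
\item[(i)] For each $p$, the limit $\delta_p(a)=\lim_NN^{-2}\#\{v\in B_N:p^{a+1}\mid R(v)\}$ exists for every $a\ge0$ and tends to $0$ as $a\to\infty$. The zero set of $R$ in $\mathbb{Z}_p^2$ has measure $0$.
\item[(ii)] The zero set of $R$ in $[0,1]^2$ has area $0$, and $\limsup_NN^{-2}\#\{v\in B_N:|R(v)|<\kappa N^r\}$ tends to $0$ as $\kappa\to0$.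
\end{enumerate}
\end{lemma}

\begin{proof}
For $F=\mathbb{Q}_p$ or $F=\mathbb{R}$, the zero set of $R$ in $F^2$ lies in a union of at most $r$ lines through the origin, and a line is null by Fubini's theorem. In (i) the condition is periodic modulo $p^{a+1}$, so $\delta_p(a)=\mu_p(\{x:p^{a+1}\mid R(x)\})$. These sets decrease to the zero set, so their measures tend to $0$. In (ii) we count the points $v/N$ in the compact set $Z_\kappa=\{x\in[0,1]^2:|R(x)|\le\kappa\}$. Covering $Z_\kappa$ by finitely many rectangles of total area close to that of $Z_\kappa$ shows that the upper limit is at most the area of $Z_\kappa$, and $Z_\kappa$ decreases to the zero set as $\kappa\to0$.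
\end{proof}

\section{Large prime factors of the values of an irreducible form}\label{sec:large}

Let $Q$, $d$, $C$, $\Delta$, $\rho$ be as in Section~\ref{sec:lattices}. The bound $\rho(p)\le d$ is too weak for counting logarithms: it would allow the primes up to $KN^2$ to supply $2d\log N$ per value. Irreducibility reduces the average of $\rho$ from $d$ to $1$.

\begin{lemma}\label{lem:rho}
If $d\ge2$, then $\displaystyle\sum_{p\le x}\rho(p)\frac{\log p}p\le(1+o(1))\log x$ as $x\to\infty$.
\end{lemma}

\begin{proof}
We use two standard facts about a number field $F=\mathbb{Q}(\alpha)$, where $\alpha$ is an algebraic integer with minimal polynomial $H$. Dedekind's theorem states that for $p\nmid\operatorname{disc}H$ the prime ideals of $F$ above $p$ correspond to the irreducible factors of $H$ modulo $p$, a factor of degree $s$ giving an ideal of norm $p^s$. Landau's prime ideal theorem states that $\vartheta_F(x)=\sum_{\mathrm{N}\mathfrak{p}\le x}\log\mathrm{N}\mathfrak{p}=(1+o(1))x$, where $\mathfrak{p}$ runs over the prime ideals of $F$ and $\mathrm{N}\mathfrak{p}$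 is the norm.

Let $a_0=Q(1,0)\ne0$ and $H(x)=a_0^{d-1}Q(x/a_0,1)$. This is a monic irreducible polynomial of degree $d$ with integer coefficients; let $\alpha$ be a root. For $p\nmid a_0$ the point $(1:0)$ is not a zero of $Q$ modulo $p$, and $R\mapsto a_0R$ is a bijection from the roots of $Q(x,1)$ to the roots of $H$ modulo $p$. So for $p\nmid a_0\operatorname{disc}H$, the number $\rho(p)$ equals the number of prime ideals of norm $p$. The finitely many other primes contribute $O(1)$, and partial summation gives
\[
\sum_{p\le x}\rho(p)\frac{\log p}p\le\sum_{\mathrm{N}\mathfrak{p}\le x}\frac{\log\mathrm{N}\mathfrak{p}}{\mathrm{N}\mathfrak{p}}+O(1)=\frac{\vartheta_F(x)}x+\int_1^x\frac{\vartheta_F(u)}{u^2}\,du+O(1)=(1+o(1))\log x.\qedhere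
\]
\end{proof}

\begin{proposition}\label{prop:large}
Let $d\ge3$ and $K\ge1$. Then
\[
\liminf_{N\to\infty}\frac1{N^2}\#\{v\in B_N:\ Q(v)\text{ has a prime factor larger than }KN^2\}\ge1-\frac2d .
\]
\end{proposition}

\begin{proof}
We follow Example~\ref{ex:model} with one change: instead of summing over all prime powers, we count each prime once and discard the few $v$ for which prime powers make up much of $Q(v)$.

\emph{Step 1: the primes up to $KN^2$ supply at most $2\log N$ on average.} We show that
\begin{equation}\label{eq:Sigma}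
\Sigma_N=\sum_{v\in B_N}\ \sum_{\substack{p\le KN^2\\ p\mid Q(v)}}\log p\le(2+o(1))N^2\log N .
\end{equation}
By Lemma~\ref{lem:families}, the primes $p\le N$ contribute at most
\[
\sum_{p\le N}\log p\Big(\rho(p)\Big(\frac{N^2}p+N\Big)+\frac{N^2}{p^2}\Big)\le N^2\sum_{p\le N}\rho(p)\frac{\log p}p+dN\vartheta(N)+N^2\sum_p\frac{\log p}{p^2},
\]
and the last two terms are $O(N^2)$. By Lemma~\ref{lem:large} with $j=1$, for each $0<\eta\le1$ and all large $N$ the primes $N<p\le KN^2$ contribute at most
\[
N^2\sum_{N<p\le KN^2}\rho(p)\frac{\log p}p+\frac{10d}\eta\,\vartheta(KN^2)+c_d\,\eta N^2\log N .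
\]
The middle term is $O(N^2)$ for fixed $\eta$ and $K$. Adding up and applying Lemma~\ref{lem:rho} with $x=KN^2$, we get $\limsup_N\Sigma_N/(N^2\log N)\le2+c_d\eta$. Since $\eta$ is arbitrary, \eqref{eq:Sigma} follows.

\emph{Step 2: squares of primes in $(N,KN^2]$ are rare.} By Lemma~\ref{lem:large} with $j=2$, the number of $v\in B_N$ with $p^2\mid Q(v)$ for some $N<p\le KN^2$ is at most
\[
dN^2\sum_{p>N}\frac1{p^2}+\frac{10d}\eta\,\pi(KN^2)+c_d\,\eta N^2 .
\]
The first two terms are $o(N^2)$ for fixed $\eta$, and $\eta$ is arbitrary, so this number is $o(N^2)$.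

\emph{Step 3: the exceptional set.} Let $\delta>0$. For an integer $T\ge\Delta$, an integer $a\ge1$ and $\kappa>0$, let $X_N$ be the set of $v\in B_N$ satisfying at least one of the conditions
\begin{itemize}
\item $p^2\mid Q(v)$ for some $T<p\le KN^2$;
\item $p^{a+1}\mid Q(v)$ for some $p\le T$;
\item $|Q(v)|<\kappa N^d$.
\end{itemize}
Choose $T$ with $(d+1)/T\le\delta/3$. By Lemma~\ref{lem:squares} with $C'=1$ and Step~2, the first condition holds for at most $(\delta/3+o(1))N^2$ points. With $T$ fixed, Lemma~\ref{lem:null}(i) gives $a$ with $\sum_{p\le T}\delta_p(a)\le\delta/3$, which handles the second condition, and Lemma~\ref{lem:null}(ii) gives $\kappa$ for the third. Then $\limsup_N|X_N|/N^2\le\delta$.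

\emph{Step 4: comparison.} Let $G_N$ be the set of $v\in B_N\setminus X_N$ such that all prime factors of $Q(v)$ are at most $KN^2$. For $v\in G_N$, the primes $p\le T$ occur in $Q(v)$ with exponent at most $a$ and all others with exponent at most $1$, so
\[
\kappa N^d\le|Q(v)|\le\prod_{p\le T}p^a\prod_{\substack{p\le KN^2\\ p\mid Q(v)}}p .
\]
Thus the inner sum in \eqref{eq:Sigma} is at least $d\log N-\gamma$, where $\gamma=a\vartheta(T)-\log\kappa$ does not depend on $N$. Therefore $|G_N|(d\log N-\gamma)\le(2+o(1))N^2\log N$, and $\limsup_N|G_N|/N^2\le2/d$. The points for which $Q(v)$ has no prime factor larger than $KN^2$ lie in $G_N\cup X_N$, so their proportion has upper limit at most $2/d+\delta$. Let $\delta\to0$.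
\end{proof}

\begin{remark}
Irreducibility cannot be dropped. The cubic form $xy(x+y)$ has three zeros in $\mathbb{P}^1(\mathbb{F}_p)$ for every $p$, so the conclusion of Lemma~\ref{lem:rho} fails, and its values on $B_N$ have no prime factor larger than $2N$.
\end{remark}

\section{Construction of the counterexamples}\label{sec:construction}

In this section we prove Theorem~\ref{thm:div}. We first record two counts for the solutions of $p\mid P(v)$, one for the long run and one for boxes with fewer than $p$ points.

\begin{lemma}\label{lem:P}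
Let $p\nmid c$.
\begin{enumerate}
\item[(i)] $\lim_NN^{-2}\#\{v\in B_N:p\mid P(v)\}\le D/p$.
\item[(ii)] If $p>N^2$, then $\#\{v\in B_N:p\mid P(v)\}\le DN$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:factor}, $P$ is nonzero modulo $p$, so it has at most $D$ zeros in $\mathbb{P}^1(\mathbb{F}_p)$ and at most $D(p-1)+1\le Dp$ zeros in $\mathbb{F}_p^2$. This gives (i). In (ii), each $v\in B_N$ is nonzero modulo $p$, so each solution $v$ defines one of the at most $D$ projective zeros. If $(m,n)$ and $(m',n')$ define the same zero, then $p\mid mn'-m'n$; since $|mn'-m'n|<N^2<p$, we get $mn'=m'n$. So the solutions belonging to one zero lie on one line through the origin, where they have distinct first coordinates, and there are at most $N$ of them.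
\end{proof}

For part (c) we need to know that a large prime dividing $Q(v)$ divides no other factor. Let $P_j\ne Q$. The polynomial $Q(x,1)$ is irreducible of degree $d$ and does not divide $P_j(x,1)$, since otherwise $Q$ would divide $P_j$. So there are $U,V\in\mathbb{Z}[x]$ and an integer $R_j\ge1$ with $U(x)Q(x,1)+V(x)P_j(x,1)=R_j$. Substituting $x=m/n$ and multiplying by a power of $n$, we see that
\begin{equation}\label{eq:bezout}
p\mid Q(m,n)\ \text{ and }\ p\mid P_j(m,n)\quad\Longrightarrow\quad p\mid R_jn .
\end{equation}

\subsection{The scales and the primes}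
Let $C=C_Q$ and $K_k=2^{k+1}dDC/\varepsilon$ for $k\ge1$, so that $K_k>C\ge1$. We choose integers $N_1<M_1<N_2<M_2<\cdots$ inductively. At the scales $N_k$ the averages will be small, and at the scales $M_k$ close to $1$. Given $N_k$, put
\begin{align*}
S_k&=\{v\in B_{N_k}:\ Q(v)\text{ has a prime factor larger than }K_kN_k^2\},\\
A_k&=\{p>K_kN_k^2:\ p\mid Q(v)\text{ for some }v\in B_{N_k}\}.
\end{align*}
The requirements are as follows.
\begin{enumerate}
\item[(N)] $N_k\ge k$; $N_k$ exceeds $C$, $|c|$ and all $R_j$; for $k\ge2$, $N_k>M_{k-1}$ and $N_k^2>\max_{B_{M_{k-1}}}P$; and $|S_k|\ge(1-\frac2d-\frac1k)N_k^2$.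
\item[(M)] $M_k>N_k$, and the proportion of $v\in B_{M_k}$ such that $P(v)$ is divisible by some $p\in A_1\cup\dots\cup A_k$ is at most $D\sum_{p\in A_1\cup\dots\cup A_k}\frac1p+\frac1k$.
\end{enumerate}
By Proposition~\ref{prop:large} with $K=K_k$, every sufficiently large $N_k$ satisfies (N). The set $A_1\cup\dots\cup A_k$ is finite, and its elements exceed $|c|$, so by Lemma~\ref{lem:P}(i) every sufficiently large $M_k$ satisfies (M). Let $A=\bigcup_kA_k$. None of these choices involves $f$.

\emph{The set $A$ is sparse.} If $v\in B_{N_k}$ and $Q(v)$ has $s$ distinct prime factors larger than $N_k^2$, then $N_k^{2s}\le CN_k^d\le N_k^{d+1}$, so $s\le d$. Hence $|A_k|\le dN_k^2$, and $\sum_{p\in A_k}1/p\le d/K_k\le\varepsilon/(2^{k+1}D)$. Summing over $k$,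
\begin{equation}\label{eq:sparse}
\sum_{p\in A}\frac1p\le\frac\varepsilon{2D}.
\end{equation}

\emph{The scales are separated.} If $l>k$ and $p\in A_l$, then $p>N_l^2>\max_{B_{M_{l-1}}}P\ge\max_{B_{M_k}}P$. Hence
\begin{equation}\label{eq:sep}
\text{no }p\in A_l\text{ with }l>k\text{ divides a value }P(v)\text{ with }v\in B_{M_k}.
\end{equation}
Each $p\in A_k$ does divide such a value, because $B_{N_k}\subset B_{M_k}$ and $Q\mid P$. So the sets $A_k$ are pairwise disjoint.

\subsection{The averages at the scales $M_k$}
Let $f(p)=1$ for $p\notin A$, and let $f(p)$, $p\in A$, be any numbers in the closed unit disc. Then $\sum_p|1-f(p)|/p\le2\sum_{p\in A}1/p<\infty$. By \eqref{eq:sep}, for $v\in B_{M_k}$ we have $f(P(v))=1$ unless $P(v)$ is divisible by some $p\in A_1\cup\dots\cup A_k$. By (M) and \eqref{eq:sparse},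
\[
|\mathbb{E}_{M_k}(f)-1|\le2\Big(\frac\varepsilon2+\frac1k\Big),
\]
so $\limsup_N|\mathbb{E}_N(f)|\ge1-\varepsilon$ for every choice of $f$ on $A$.

\subsection{The averages at the scales $N_k$}
By (N),
\begin{equation}\label{eq:split}
|\mathbb{E}_{N_k}(f)|\le\frac2d+\frac1k+\frac{|\Sigma_k'|}{N_k^2},\qquad\Sigma_k'=\sum_{v\in S_k}f(P(v)).
\end{equation}
It remains to choose $f$ on $A$ so that $|\Sigma_k'|/N_k^2\to0$; then $\liminf_N|\mathbb{E}_N(f)|\le2/d$.

\emph{Part (a).} Put $f(p)=0$ for all $p\in A$. For $v\in S_k$ some $p\in A_k$ divides $P(v)$, so $f(P(v))=0$ and $\Sigma_k'=0$.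

\emph{Part (b).} The terms of $\Sigma_k'$ now have modulus $1$, and we need cancellation. By Lemma~\ref{lem:P}(ii), a prime $p\in A_k$ dividing $P(v)$ divides at most $DN_k$ of the $N_k^2$ values, so with random values $f(p)$ most pairs of terms are uncorrelated. We choose $f$ on $A_1,A_2,\dots$ in turn, which is possible since these sets are disjoint; by \eqref{eq:sep}, later choices do not change $\Sigma_k'$. Suppose that $f$ has been chosen on $A_1\cup\dots\cup A_{k-1}$. For $v\in B_{N_k}$ put $a_p(v)=\nu_p(P(v))$. Then
\[
f(P(v))=u(v)\prod_{p\in A_k}f(p)^{a_p(v)},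
\]
where $u(v)$ is already determined and $|u(v)|=1$. Let $f(p)=\zeta_p$, $p\in A_k$, be independent random variables, uniform on the unit circle. The expectation $\mathbf{E}\,\zeta_p^{a}\overline{\zeta_p}^{\,b}$ is $1$ if $a=b$ and $0$ otherwise. Expanding the square and using independence,
\[
\mathbf{E}\,|\Sigma_k'|^2\le\#\{(v,v')\in S_k^2:\ a_p(v)=a_p(v')\text{ for all }p\in A_k\}.
\]
Fix $v\in S_k$ and $p\in A_k$ with $p\mid Q(v)$. Then $a_p(v)\ge1$, so every $v'$ paired with $v$ has $p\mid P(v')$. As $p>N_k^2$ and $p\nmid c$, there are at most $DN_k$ such $v'$. Hence $\mathbf{E}\,|\Sigma_k'|^2\le DN_k^3$, and some choice of the $\zeta_p$ gives $|\Sigma_k'|/N_k^2\le(D/N_k)^{1/2}$, which tends to $0$.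

\emph{Part (c).} Proceed as in (b), with $\zeta_p$ independent and uniform on $\{-1,1\}$. Now $\mathbf{E}\,\zeta_p^{a+b}$ is $1$ if $a\equiv b\pmod2$ and $0$ otherwise, so
\[
\mathbf{E}\,|\Sigma_k'|^2\le\#\{(v,v')\in S_k^2:\ a_p(v)\equiv a_p(v')\bmod2\text{ for all }p\in A_k\}.
\]
To conclude that $p\mid P(v')$ we now need $a_p(v)$ to be odd. Fix $v=(m,n)\in S_k$ and $p\in A_k$ with $p\mid Q(v)$. Since $d\le4$ and $K_k^2>C$,
\[
p^2>K_k^2N_k^4>CN_k^d\ge|Q(v)|,
\]
so $\nu_p(Q(v))=1$. For $P_j\ne Q$ we have $p>N_k>R_j$ and $p>N_k\ge n$, so $p\nmid P_j(v)$ by \eqref{eq:bezout}. Also $p\nmid c$. By \eqref{eq:factor}, $a_p(v)=e_i$, which is odd. Every $v'$ paired with $v$ has $a_p(v')$ odd, hence $p\mid P(v')$, and Lemma~\ref{lem:P}(ii) again leaves at most $DN_k$ such $v'$. So some choice of signs gives $|\Sigma_k'|/N_k^2\le(D/N_k)^{1/2}$. This completes the proof of Theorem~\ref{thm:div}.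

\begin{remark}
In (c), the bound $d\le4$ serves only to exclude $p^2\mid Q(v)$. The parity condition cannot be omitted: for $P=(x^3+2y^3)^2$ and $f$ with values in $\{-1,1\}$ we have $\mathbb{E}_N(f)=1$ for all $N$.
\end{remark}

\section{Forms with factors of degree at most two}\label{sec:conv}

We now prove Theorem~\ref{thm:conv} by making the heuristic of Section~\ref{sec:intro} rigorous. Let $g(p)=\chi(p)p^{it}$ and
\[
\tau(z)=\sum_{p>z}\frac{|f(p)-g(p)|}p,
\]
which tends to $0$ as $z\to\infty$ by hypothesis. For an integer $z\ge\max(|c|,q,\max_i\Delta_{P_i})$ let $f_z$ be the completely multiplicative function with $f_z(p)=f(p)$ for $p\le z$ and $f_z(p)=g(p)$ for $p>z$. We show that $f_z$ approximates $f$ along the values of $P$, which is where the bound on the degrees and the summability hypothesis enter, and that the averages of $f_z$ behave as claimed, which holds for any $P$.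

\begin{lemma}\label{lem:approx}
Let $\varepsilon_z=\limsup_NN^{-2}\sum_{v\in B_N}|f(P(v))-f_z(P(v))|$. Then $\varepsilon_z\to0$ as $z\to\infty$.
\end{lemma}

\begin{proof}
Since $P(v)>0$, we have $P(v)=|c|\prod_i|P_i(v)|^{e_i}$, and $f_z(|c|)=f(|c|)$ because $z\ge|c|$. By \eqref{eq:telescope},
\[
|f(P(v))-f_z(P(v))|\le\sum_ie_i\,\big|f(|P_i(v)|)-f_z(|P_i(v)|)\big| .
\]
Fix $Q=P_i$, of degree $d\le2$, and let $C=C_Q$. If $p^2\mid Q(v)$ with $v\in B_N$, then $p^2\le CN^2$, so $p\le CN$. By Lemma~\ref{lem:squares} with $T=z$ and $C'=C$, the points $v$ with $p^2\mid Q(v)$ for some $p>z$ number at most $(3/z+o(1))N^2$, and each contributes at most $2$. For the other points, \eqref{eq:telescope} bounds $|f(|Q(v)|)-f_z(|Q(v)|)|$ by $\sum_{p>z,\,p\mid Q(v)}|f(p)-g(p)|$. It remains to bound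
\[
Y_N=\sum_{p>z}|f(p)-g(p)|\cdot\#\{v\in B_N:\ p\mid Q(v)\}.
\]

\emph{Case $d=1$.} Only primes $p\le CN$ occur. Here $\rho(p)=1$, and the one lattice of $\mathcal{L}_1(p)$ contains $p\mathbb{Z}^2$, so by Lemma~\ref{lem:families} the count is at most $N^2/p+N\le(1+C)N^2/p$. Thus $Y_N\le(1+C)N^2\tau(z)$.

\emph{Case $d=2$.} Only primes $p\le CN^2$ occur. For $z<p\le N$, Lemma~\ref{lem:families} bounds the count by $2(N^2/p+N)+N^2/p^2\le5N^2/p$. For $N<p\le CN^2$ we use Lemma~\ref{lem:large} with $j=1$, and $|f(p)-g(p)|\le2$ in the error terms. For $0<\eta\le1$ and large $N$ this gives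
\[
Y_N\le5N^2\tau(z)+\frac{40}\eta\,\pi(CN^2)+2c_2\,\eta N^2 .
\]
Since $\pi(CN^2)=o(N^2)$ and $\eta$ is arbitrary, $\limsup_NY_N/N^2\le5\tau(z)$. This is the decisive point: the error is bounded for each prime, and there are only $o(N^2)$ primes up to $CN^2$.

Altogether $\varepsilon_z\le\sum_ie_i\big(6/z+(5+C_{P_i})\tau(z)\big)\to0$.
\end{proof}

\begin{lemma}\label{lem:trunc}
For each $z$ as above, $N^{-iDt}\,\mathbb{E}_N(f_z)$ converges to a limit $\ell_z$. If $\chi=1$ and $t=0$, then $\ell_z=\prod_{p\le z}\int_{\mathbb{Z}_p^2}f(p)^{\nu_p(P(x))}\,d\mu_p(x)$.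
\end{lemma}

\begin{proof}
The plan is to write $f_z(P(v))$ as a nearly periodic function of $v$ times a function of $v/N$. Let $P(v)=P^*(v)\prod_{p\le z}p^{\nu_p(P(v))}$, so that all prime factors of $P^*(v)$ exceed $z$ and $f_z(P^*(v))=\chi(P^*(v))P^*(v)^{it}$. Then $f_z(P(v))=h(v)P(v)^{it}$ with
\[
h(v)=\chi(P^*(v))\prod_{p\le z}\big(f(p)p^{-it}\big)^{\nu_p(P(v))},\qquad|h|\le1 .
\]

\emph{The factor $h$.} It is not periodic, since the valuations are unbounded, so we truncate them. For $a\in\mathbb{N}$ let $h_a(v)=h(v)$ if $\nu_p(P(v))\le a$ for all $p\le z$, and $h_a(v)=0$ otherwise. Then $h_a(v)$ depends only on $v$ modulo $W=q\prod_{p\le z}p^{a+1}$. Indeed, the residue of $P(v)$ modulo $W$ determines whether $\nu_p(P(v))\le a$ for all $p\le z$ and, if so, these valuations and the product $L=\prod_{p\le z}p^{\nu_p(P(v))}$. It then determines $P^*(v)=P(v)/L$ modulo $W/L$, which is a multiple of $q$. Let $\overline{h_a}$ be the mean of $h_a$ over the $W^2$ residue classes. By Lemma~\ref{lem:null}(i) for $R=P$, the proportion of $v\in B_N$ with $h(v)\ne h_a(v)$ has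 upper limit at most $\delta(a)=\sum_{p\le z}\delta_p(a)$, and $\delta(a)\to0$ as $a\to\infty$.

\emph{The factor $P(v)^{it}$.} By homogeneity $P>0$ at the rational points of $(0,1]^2$, so $P\ge0$ on $[0,1]^2$ by continuity. Let $\varphi=P^{it}$ where $P>0$ and $\varphi=0$ where $P=0$. Then $P(v)^{it}=N^{iDt}\varphi(v/N)$ for $v\in B_N$. The function $\varphi$ is bounded and is continuous off the zero set of $P$, which is null by Lemma~\ref{lem:null}(ii). By Lebesgue's criterion, $\varphi$ is Riemann integrable on $[0,1]^2$. Let $I$ be its integral. For each residue class $b$ modulo $W$, the points $v/N$ with $v\equiv b$ form a square grid of mesh $W/N$, so $N^{-2}\sum_{v\in B_N,\,v\equiv b}\varphi(v/N)\to I/W^2$. Summing over $b$,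
\[
\frac1{N^2}\sum_{v\in B_N}h_a(v)\varphi(v/N)\longrightarrow\overline{h_a}\,I .
\]

Since $N^{-iDt}\mathbb{E}_N(f_z)=N^{-2}\sum_{v\in B_N}h(v)\varphi(v/N)$ and $|h-h_a|\le1$, we obtain
\[
\limsup_N\big|N^{-iDt}\mathbb{E}_N(f_z)-\overline{h_a}\,I\big|\le\delta(a)
\]
for every $a$. Hence $N^{-iDt}\mathbb{E}_N(f_z)$ is a Cauchy sequence, and its limit is $\ell_z=\lim_a\overline{h_a}\,I$.

If $\chi=1$ and $t=0$, take $q=1$. Then $I=1$, and $h_a(v)$ is the product over $p\le z$ of the functions equal to $f(p)^{\nu_p(P(v))}$ if $\nu_p(P(v))\le a$ and to $0$ otherwise. The $p$th function depends only on $v$ modulo $p^{a+1}$, so the Chinese remainder theorem gives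
\[
\overline{h_a}=\prod_{p\le z}\int_{\{\nu_p(P(x))\le a\}}f(p)^{\nu_p(P(x))}\,d\mu_p(x).
\]
The omitted sets have measure $\delta_p(a)\to0$, which gives the formula for $\ell_z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conv}]
Let $x_N=N^{-iDt}\mathbb{E}_N(f)$. By the definition of $\varepsilon_z$ and Lemma~\ref{lem:trunc}, $\limsup_N|x_N-\ell_z|\le\varepsilon_z$ for every admissible $z$. Hence $\limsup_{N,N'\to\infty}|x_N-x_{N'}|\le2\varepsilon_z$, which tends to $0$ by Lemma~\ref{lem:approx}. So $x_N$ converges to some $x$ with $|x-\ell_z|\le\varepsilon_z$, that is, $x=\lim_z\ell_z$. Since $|x_N|=|\mathbb{E}_N(f)|$, and $x_N=\mathbb{E}_N(f)$ for $t=0$, the second assertion follows, and the formula for $\ell_z$ gives the last one.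
\end{proof}

\begin{thebibliography}{1}

\bibitem{FH}
Nikos Frantzikinakis and Bernard Host,
\emph{Asymptotics for multilinear averages of multiplicative functions},
arXiv:1502.02646 (2015).

\end{thebibliography}
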